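# Centralizers of $C^1$ derived-from-Anosov diffeomorphisms of $\mathbb T^3$

## 1. Commuting maps when the Franks map is injective

Let $f\in\operatorname{Diff}^1(\mathbb T^3)$ and let $L=L_f\in GL(3,\mathbb Z)$ be its linear part, that is, the automorphism that $f$ induces on $\pi_1(\mathbb T^3)=\mathbb Z^3$. In this lecture $L$ always has three real eigenvalues
$$|\lambda_s|<|\lambda_c|<|\lambda_u|,\qquad |\lambda_s|<1<|\lambda_u|,\qquad |\lambda_c|\ne 1 .$$
Which diffeomorphisms commute with $f$? The powers of $f$ do. We want to know when there is essentially nothing else, and what else there can be.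

**Definition (centralizer).** $\mathcal C^1(f)=\{g\in\operatorname{Diff}^1(\mathbb T^3): gf=fg\}$. It is *virtually trivial* if $\langle f\rangle=\{f^n\}_{n\in\mathbb Z}$ has finite index in $\mathcal C^1(f)$. We write
$$K=\{g\in\mathcal C^1(f): g\text{ is homotopic to }\mathrm{id}\}=\{g\in\mathcal C^1(f):L_g=I\}.$$
The last equality holds because, if $L_g=I$, a lift $\tilde g$ has $\tilde g-\mathrm{id}$ periodic, and $(1-r)\,\mathrm{id}+r\tilde g$ induces a homotopy.

Choose eigenvectors $e_s,e_c,e_u$ of $L$, put $E_L^*=\mathbb Re_*$, let $\pi_*:\mathbb R^3\to\mathbb R$ be the coordinates in this basis, and write $v_*=\pi_*(v)$. Tildes denote lifts to $\mathbb R^3$. Fix one lift $\tilde f$, so $\tilde f(x+v)=\tilde f(x)+Lv$ for $v\in\mathbb Z^3$.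

**The Franks map.** There is a unique $\tilde h:\mathbb R^3\to\mathbb R^3$ with $\tilde h-\mathrm{id}$ bounded and $\tilde h\tilde f=L\tilde h$. It is continuous, and $\tilde h-\mathrm{id}$ is $\mathbb Z^3$-periodic. Indeed, put $\xi=\tilde h-\mathrm{id}$ and $\zeta=\tilde f-L$, which is periodic. The equation becomes $L\xi=\xi\circ\tilde f+\zeta$, or in coordinates
$$\xi_*=\lambda_*^{-1}(\xi_*\circ\tilde f+\zeta_*)\ \text{ if }|\lambda_*|>1,\qquad \xi_*=\lambda_*\,\xi_*\circ\tilde f^{-1}-\zeta_*\circ\tilde f^{-1}\ \text{ if }|\lambda_*|<1 .$$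
The right sides are contractions on bounded functions, and they map the closed subspace of continuous periodic functions into itself. So there is exactly one bounded solution, and it is continuous and periodic. Hence $\tilde h$ induces $h:\mathbb T^3\to\mathbb T^3$, homotopic to the identity, with $hf=Lh$. As $h$ has degree one it is onto, and by equivariance so is $\tilde h$. Since $\tilde h-\mathrm{id}$ is bounded, $\tilde h$ is proper.

**Proposition 1.** Let $g\in\mathcal C^1(f)$ and let $\tilde g$ be a lift, so that $\tilde g\tilde f=\tilde f\tilde g+v$ with $v\in\mathbb Z^3$. Then there is $t\in\mathbb R^3$ with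
$$\tilde h\tilde g=L_g\tilde h+t,\qquad (L-I)t=-v\in\mathbb Z^3. \tag{1}$$
Consequently $hg=A_gh$ with $A_g=L_g+t_g$ and $t_g\in\mathrm{Fix}(L|_{\mathbb T^3})$, a group of order $|\det(L-I)|$. On $K$ the map $g\mapsto t_g$ is a homomorphism with kernel $\{g\in K:hg=h\}$.

*Proof.* Since $f,g$ commute, $L_gL=LL_g$. Put $k=L_g^{-1}\tilde h\tilde g$. Then $k-\mathrm{id}$ is bounded, because $\tilde h\tilde g$ differs from $\tilde g$, and $\tilde g$ from $L_g$, by bounded functions. Since $\tilde h(z+v)=\tilde h(z)+v$,
$$k\tilde f=L_g^{-1}\tilde h(\tilde f\tilde g+v)=L_g^{-1}(L\tilde h\tilde g+v)=Lk+L_g^{-1}v .$$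
As $L-I$ is invertible, let $(L-I)b=L_g^{-1}v$. Then $(k+b)\tilde f=Lk+(L-I)b+b=L(k+b)$, so $k+b=\tilde h$ by uniqueness. Thus $\tilde h\tilde g=L_gk=L_g\tilde h-L_gb$, and $t=-L_gb$ satisfies $(L-I)t=-L_g(L-I)b=-v$.

Another lift of $g$ changes $t$ by an integer vector, so $t_g=t$ mod $\mathbb Z^3$ is well defined. Now $\mathrm{Fix}(L|_{\mathbb T^3})=(L-I)^{-1}\mathbb Z^3/\mathbb Z^3$ has order $[\mathbb Z^3:(L-I)\mathbb Z^3]=|\det(L-I)|$. For $g,g'\in K$ we have $hgg'=hg'+t_g=h+t_g+t_{g'}$. $\square$

**Corollary 2 (the easy case).** If $h$ is injective, then $K$ is isomorphic to a subgroup of $\mathrm{Fix}(L|_{\mathbb T^3})$.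

*Proof.* If $hg=h$ and $h$ is injective, then $g=\mathrm{id}$. $\square$

By the classical Franks–Manning theorem $h$ is a homeomorphism whenever $f$ is Anosov, so the corollary covers all Anosov $f$. Partial hyperbolicity has not been used yet.

**Example.** Let $Le_1=e_2$, $Le_2=e_3$, $Le_3=e_1+3e_2$ on the standard basis. The characteristic polynomial is $p(x)=x^3-3x-1$, with roots $2\cos\frac{5\pi}9\approx-0.347$, $2\cos\frac{7\pi}9\approx-1.532$, $2\cos\frac{\pi}9\approx1.879$. Here $|\det(L-I)|=|p(1)|=3$. A fixed point of $L$ on $\mathbb T^3$ satisfies $t_3=t_1$, $t_1+3t_3=t_2$, $t_2=t_3$ mod $1$, so the fixed points are $(j/3,j/3,j/3)$, $j=0,1,2$. For $f=L$ the map $h$ is the identity, and $K$ consists exactly of the three translations by these points.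

The same example shows that the centralizer need not be virtually trivial. Since $\det(I+L)=-p(-1)=-1$, the matrix $I+L$ lies in $GL(3,\mathbb Z)$ and commutes with $L$. If $L^m=(I+L)^n$, compare absolute values of eigenvalues. On $E^u_L$ both $|\lambda_u|$ and $|1+\lambda_u|$ exceed $1$, so $m,n$ are both zero or have the same sign. On $E^c_L$ we have $|\lambda_c|>1>|1+\lambda_c|$, so they are both zero or have opposite signs. Hence $m=n=0$, and $\mathcal C^1(L)$ contains a copy of $\mathbb Z^2$.

In general two things change. First, if $h$ is not injective, a commuting $g$ with $hg=h$ might slide points along the fibers of $h$, and Corollary 2 says nothing about it. Second, we need to understand which $f$ admit a commuting $g$ whose linear part is independent of $L$.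

## 2. Partially hyperbolic maps, a fiber that is an arc, and the theorem

**Definition (partially hyperbolic).** $f\in\operatorname{Diff}^1(\mathbb T^3)$ is partially hyperbolic if there are a $Df$-invariant splitting $T\mathbb T^3=E^s\oplus E^c\oplus E^u$ into three nontrivial continuous subbundles (hence line bundles) and $N\in\mathbb N$ such that for every $x$
$$\|Df^N|_{E^s(x)}\|\le\tfrac12,\qquad\|Df^{-N}|_{E^u(x)}\|\le\tfrac12,$$
$$\|Df^N|_{E^s(x)}\|\cdot\|Df^{-N}|_{E^c(f^Nx)}\|\le\tfrac12,\qquad\|Df^N|_{E^c(x)}\|\cdot\|Df^{-N}|_{E^u(f^Nx)}\|\le\tfrac12 .$$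
It is known that $L_f$ then has three real eigenvalues of distinct moduli, one of modulus larger than $1$ and one smaller than $1$. Such an $f$ is *derived from Anosov* (DA) if $L_f$ is Anosov, i.e. has no eigenvalue of modulus $1$.

**Example (a nondegenerate fiber).** Take $L$ as in Section 1 (in particular $|\lambda_c|>1$). Choose $a\in(0,1)$ with $|\lambda_s|<|\lambda_c|(1-a)<1$ and $\eta>0$ with $|\lambda_c|(1+\eta)<|\lambda_u|$. Let $R:\mathbb R\to\mathbb R$ be smooth, odd, supported near $0$, with $R(r)=r$ near $0$ and $-\eta\le R'\le1$ (let $R'=1$ only on a very short interval and return slowly). Let $\sigma(x_s,x_u)\in[0,1]$ be a smooth bump, $\sigma=1$ near $0$. Put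
$$\tilde f(x)=L\big(x-aR(x_c)\sigma(x_s,x_u)e_c\big)$$
near $0$, repeat this near every integer point, and let $\tilde f=L$ elsewhere. On each line parallel to $e_c$ the inner map has derivative at least $1-a>0$, so $f$ is a diffeomorphism with $L_f=L$.

It is partially hyperbolic. In the basis, $Df\,e_c=\mathsf m\,e_c$ with $|\mathsf m|\in[|\lambda_c|(1-a),|\lambda_c|(1+a\eta)]\subset(|\lambda_s|,|\lambda_u|)$, while $Df\,e_u=\lambda_ue_u+\mathsf b\,e_c$ and $Df\,e_s=\lambda_se_s+\mathsf b'e_c$ with bounded continuous $\mathsf b,\mathsf b'$. A line field spanned by $e_u+\omega e_c$ is invariant if $\omega\circ f=(\mathsf b+\mathsf m\,\omega)/\lambda_u$. A line field spanned by $e_s+\omega e_c$ is invariant if $\omega=(\lambda_s\,\omega\circ f-\mathsf b')/\mathsf m$. Both equations are contractions, so they have continuous solutions. On the three line fields $Df$ multiplies by $\lambda_u,\lambda_s,\mathsf m$, up to a bounded change of norm, and the inequalities follow for large $N$.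

The segment $A=\{re_c:|r|\le r_0\}$, $r_0$ small, is contracted to $0$ by $\tilde f$, which acts on it as multiplication by $\lambda_c(1-a)$. Let $x\in A$ and $w=\tilde h(x)-\tilde h(0)$. For $n\ge0$, $L^nw=\tilde h(\tilde f^nx)-\tilde h(\tilde f^n0)\to0$, so $w_c=w_u=0$. Also $\tilde f^{-n}x$ and $\tilde f^{-n}0$ stay on one line parallel to $e_c$, so $\lambda_s^{-n}w_s=\pi_s\big(\tilde h\tilde f^{-n}x-\tilde h\tilde f^{-n}0\big)$ is bounded in $n\ge0$, and $w_s=0$. Thus $h$ is constant on an arc. The fibers of $h$ really can be nondegenerate.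

For $r>1$ the following is known (the source of the problem is Shaobo Gan, Yi Shi, Disheng Xu and Jinhua Zhang, *Centralizers of derived-from-Anosov systems on $\mathbb T^3$: rigidity versus triviality*, arXiv:2006.00450 (2020)). For a partially hyperbolic DA $f\in\operatorname{Diff}^r(\mathbb T^3)$, either (i) the $C^r$ centralizer is virtually trivial and has at most $|\det(L_f-\mathrm{Id})|$ elements homotopic to the identity, or (ii) $f$ is Anosov and $C^{r-\varepsilon}$-conjugate to $L_f$ for every $\varepsilon>0$. Does this hold for $r=1$, where $C^{1-\varepsilon}$-conjugate means that the conjugacy $h$ and $h^{-1}$ are $(1-\varepsilon)$-Hölder for every $\varepsilon\in(0,1)$? It does.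

**Theorem 3.** Let $f\in\operatorname{Diff}^1(\mathbb T^3)$ be a partially hyperbolic DA diffeomorphism, and let $L=L_f$ have eigenvalues $|\lambda_s|<|\lambda_c|<|\lambda_u|$.

1. In all cases $K$ is isomorphic to a subgroup of $\mathrm{Fix}(L|_{\mathbb T^3})$. In particular $\#K$ divides $|\det(L-\mathrm{Id})|$.
2. Either $\mathcal C^1(f)$ is virtually trivial, or the following hold: $f$ is Anosov; every $f$-invariant probability measure has exponents $\log|\lambda_s|,\log|\lambda_c|,\log|\lambda_u|$ along $E^s,E^c,E^u$; and there is a homeomorphism $h$ homotopic to $\mathrm{id}$ with $hf=Lh$ such that $h,h^{-1}$ are $(1-\varepsilon)$-Hölder for every $\varepsilon\in(0,1)$.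

Hence every such $f$ satisfies (i) or (ii) with $r=1$.

Replacing $f$ by $f^{-1}$ exchanges the roles of $s$ and $u$ and changes neither hypotheses nor conclusions: the centralizer, $\langle f\rangle$, $K$ and $h$ are the same, and $|\det(L^{-1}-I)|=|\det(L-I)|$. So **from now on $|\lambda_c|>1$**. We write $m$ for Haar measure on $\mathbb T^3$ and $|B|$ for the length of an arc $B$.

## 3. Irrationality of the eigenlines, and the invariant foliations

*Algebra.* The characteristic polynomial of $L$ is irreducible over $\mathbb Q$: it is a monic cubic with constant term $\pm1$, so a rational root would be $\pm1$. Three consequences will be used.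

* If $0\ne v\in\mathbb Z^3$ then $v_*\ne0$ for each $*$. Otherwise the $L$-invariant plane $\ker\pi_*$ would contain all $L^nv$, which span $\mathbb R^3$ by irreducibility.
* Each line $\mathbb Re_*$ is dense in $\mathbb T^3$: its closure is a subtorus whose tangent space is rational, $L$-invariant and nonzero. So the linear flow in direction $e_*$ is uniquely ergodic: averages of a continuous function over segments of direction $e_*$ and length $\to\infty$ converge to its $m$-integral, uniformly in the base point.
* Since $\mathbb Re_s+\mathbb Z^3$ is dense in $\mathbb R^3$, the set $\{(v_u,v_c):v\in\mathbb Z^3\}$ is dense in $\mathbb R^2$.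

*Strong foliations* (Hirsch–Pugh–Shub; $C^1$ suffices). $E^s,E^u$ integrate uniquely to $f$-invariant foliations $W^s,W^u$: a $C^1$ curve tangent to $E^u$ lies in one leaf of $W^u$, and similarly for $s$. Leaves are lines. Lengths of $u$-arcs grow without bound under $f^n$, and lengths of $s$-arcs tend to $0$.

**Theorem P** (R. Potrie, *Partial hyperbolicity and foliations in $\mathbb T^3$*, J. Mod. Dyn. 9 (2015); A. Hammerlindl–R. Potrie, *Pointwise partial hyperbolicity in three-dimensional nilmanifolds*, J. London Math. Soc. 89 (2014)). There are $f$-invariant foliations $\mathcal F^{cs},\mathcal F^{cu}$ tangent to $E^s\oplus E^c$ and $E^c\oplus E^u$, subfoliated by $W^s$, resp. $W^u$. On $\mathbb R^3$: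

* (P1) each leaf of $\tilde{\mathcal F}^{cs}$ (resp. $\tilde{\mathcal F}^{cu}$) lies within a uniformly bounded distance of a translate of $E^s_L\oplus E^c_L$ (resp. $E^c_L\oplus E^u_L$);
* (P2) each leaf of $\tilde{\mathcal F}^{cs}$ meets each leaf of $\tilde W^u$ in exactly one point, and each leaf of $\tilde{\mathcal F}^{cu}$ meets each leaf of $\tilde W^s$ in exactly one point.

*Small charts.* On balls of a uniform small size take coordinates $(s,c,u)$ in which $E^s,E^c,E^u$ make a small angle with the axes. Then $cs$-plaques are graphs $u=\psi(s,c)$, $cu$-plaques are graphs $s=\phi(c,u)$, and $s$- and $u$-plaques are graphs over their axes, all Lipschitz with a small constant $\delta$. For fixed $c$ the system $u=\psi(s,c)$, $s=\phi(c,u)$ has one solution by the contraction principle. So a $cs$-plaque and a $cu$-plaque meet in one graph over the $c$-axis, a $C^1$ arc tangent to $E^c$ (a *center plaque*), depending continuously on the two plaques.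

*Monotone solving.* If $H(x,r)$ is jointly continuous and $r\mapsto H(x,r)$ is an increasing homeomorphism of $\mathbb R$ for every $x$, then the solution $r$ of $H(x,r)=a$ is jointly continuous in $(x,a)$. Indeed, if $H(x_0,r_0)=a_0$ then $H(x_0,r_0-\varepsilon)<a_0<H(x_0,r_0+\varepsilon)$, and these inequalities persist near $(x_0,a_0)$.

## 4. The leaves as level sets of the Franks map

**Lemma 4.**
(a) The $cs$-leaves in $\mathbb R^3$ are exactly the level sets of $\pi_u\tilde h$, and $\pi_u\tilde h$ restricted to each $u$-leaf is a homeomorphism onto $\mathbb R$. The same holds for $cu$-leaves, $\pi_s\tilde h$ and $s$-leaves.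
(b) $\tilde h$ maps each $s$-leaf homeomorphically onto a line parallel to $e_s$.
(c) The intersection of a $cs$-leaf and a $cu$-leaf is a single properly embedded line (a *center leaf*). Center leaves are exactly the preimages under $\tilde h$ of lines parallel to $e_c$. For every $\kappa$ there is $\ell(\kappa)$ such that a center arc whose endpoints are at distance $\le\kappa$ has length $\le\ell(\kappa)$. On a center leaf $F$, $\tilde h|_F$ is monotone onto a line, and each fiber $\tilde h^{-1}(y)$ is a compact center arc, possibly a point, of length $\le C_0$.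

**Proof of (a): the function descends to the leaf space.** If $x,y$ lie in one $cs$-leaf, so do $\tilde f^nx,\tilde f^ny$. By (P1) and boundedness of $\tilde h-\mathrm{id}$, the number $|\lambda_u|^n|\pi_u(\tilde hx-\tilde hy)|=|\pi_u(\tilde h\tilde f^nx-\tilde h\tilde f^ny)|$ is bounded in $n\ge0$. Hence $\pi_u\tilde hx=\pi_u\tilde hy$.

By (P2), $\theta(x,y)=\tilde W^u(x)\cap\tilde{\mathcal F}^{cs}(y)$ is well defined. It is continuous: for $(x',y')$ near $(x,y)$ the two leaves have plaques near those through $\theta(x,y)$, these plaques meet near $\theta(x,y)$ by transversality, and the intersection point is unique. Also $\theta(x+v,y+v)=\theta(x,y)+v$ for $v\in\mathbb Z^3$. Fix $x_0$ and identify the leaf space $\mathcal L$ of $\tilde{\mathcal F}^{cs}$ with $\tilde W^u(x_0)\cong\mathbb R$ by $q(x)=\theta(x_0,x)$. On every $u$-leaf, $q$ is a continuous bijection onto $\mathcal L\cong\mathbb R$, hence a homeomorphism. Let $w:\mathcal L\to\mathbb R$ be the continuous function with $\pi_u\tilde h=w\circ q$. Integer translations act on $\mathcal L$, and $w(vt)=w(t)+v_u$.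

**Proof of (a): all translations push in the direction predicted by $v_u$.** If $vt=t$ for some $t$, then $v_u=0$, so $v=0$. So each $v\ne0$ acts on $\mathcal L\cong\mathbb R$ without fixed points. It therefore preserves orientation, and either $vt>t$ for all $t$ or $vt<t$ for all $t$. Suppose $v_u,v'_u>0$ but $vt<t$ and $v't>t$ for all $t$. For $k\ge1$ let $n_k\ge1$ be least with $n_kv'\cdot(kv\cdot t_0)\ge t_0$. It exists because the iterates of $v'$ tend to $+\infty$. Since $(n_k-1)v'\cdot(kv\cdot t_0)<t_0$, we get $(kv+n_kv')t_0\in[t_0,v't_0)$, where $w$ is bounded. But $w$ takes there the value $w(t_0)+kv_u+n_kv'_u\to\infty$, a contradiction. So we can orient $\mathcal L$ such that $v_u>0$ implies $vt>t$ for all $t$.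

Let $X^u$ be a continuous unit vector field spanning $E^u$ on $\mathbb R^3$, and let $\sigma_x(r)$ be the point at signed distance $r$ from $x$ on $\tilde W^u(x)$. It is jointly continuous in $(x,r)$, since integral curves are unique. The sign of $q(\sigma_x(1))-q(x)$ is continuous in $x$ and never zero, hence constant. Choose $X^u$ so that $q$ increases along it. As integer translations preserve the orientation of $\mathcal L$, they preserve $X^u$.

**Proof of (a): strict monotonicity.** Fix $v_0\in\mathbb Z^3$ with $\pi_u(v_0)>0$. Let $\rho(x)>0$ solve $q(\sigma_x(\rho(x)))=v_0q(x)$, so that $\sigma_x(\rho(x))=\theta(x,x+v_0)$. By monotone solving $\rho$ is continuous, and it is periodic because $q(\sigma_{x+v}(r))=v\,q(\sigma_x(r))$ and $\mathbb Z^3$ is commutative. So $\rho\le T$ for some $T$, and since $\tilde h-\mathrm{id}$ is bounded, $\pi_u\tilde h$ oscillates by at most some $M$ on the $u$-arc from $x$ to $\theta(x,x+v_0)$, for all $x$.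

Let $x'\in\tilde W^u(x)$ lie strictly on the positive side of $x$. $\tilde f^2$ preserves the orientation of $\mathcal L$, and $\tilde f^{2n}[x,x']$ is a positively oriented $u$-arc whose length tends to $\infty$. Put $z_0=\tilde f^{2n}x$ and $z_{i+1}=\theta(z_i,z_i+v_0)$. Since $q(z_i)=v_0^iq(z_0)\to+\infty$, the arc contains $[z_0,z_1],\dots,[z_{N_n-1},z_{N_n}]$ and ends before $z_{N_n+1}$ for some $N_n$. Since each of these pieces has length $\le T$, $N_n\to\infty$. As $\pi_u\tilde h(z_i)=\pi_u\tilde h(z_0)+i\,\pi_u(v_0)$,
$$\lambda_u^{2n}\big(\pi_u\tilde h(x')-\pi_u\tilde h(x)\big)\ge N_n\pi_u(v_0)-M>0\qquad(n\text{ large}).$$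
So $\pi_u\tilde h$ is strictly increasing along $u$-leaves, hence $w$ is strictly increasing. It is onto because $\tilde h$ is. Thus $w$ is a homeomorphism, and $\pi_u\tilde h=w\circ q$ gives (a) for $cs,u$. The other case is the same argument for $f^{-1}$, in which only $|\lambda_s|^{-1}>1$ is used.

**Proof of (b).** If $y\in\tilde W^s(x)$, then $L^n(\tilde hx-\tilde hy)=\tilde h\tilde f^nx-\tilde h\tilde f^ny$ is bounded for $n\ge0$. As $|\lambda_c|,|\lambda_u|>1$, $\tilde hx-\tilde hy\in E^s_L$. By (a), $\pi_s\tilde h$ is a homeomorphism of the $s$-leaf onto $\mathbb R$.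

**Proof of (c): center leaves.** Let $S$ be a $cs$-leaf and $C$ a $cu$-leaf. The map $p_C(x)=\tilde W^s(x)\cap C$ is continuous, as for $\theta$. Since $S$ is saturated by $s$-leaves and $p_C$ is the identity on $C$, $S\cap C=p_C(S)$, which is connected. By (a) $S$ and $C$ are closed. Each meets a small chart in at most one plaque: two plaques of $S$ would meet a common $u$-plaque in two points, against (P2), and two plaques of $C$ a common $s$-plaque. So $S\cap C$ meets a small chart in at most one center plaque, and it is a closed, properly embedded, connected $1$-manifold. By (a) it is the preimage of a line parallel to $e_c$, and all such preimages arise. As $\tilde h$ is onto, $S\cap C$ is noncompact, hence a line. Center leaves form a foliation with continuous tangent field $E^c$.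

**Proof of (c): lengths of center arcs.** First a remark used several times: *if center arcs $[a_n,b_n]$ satisfy $a_n\to a$, $b_n\to b$, then $a,b$ lie in one center leaf and $|[a_n,b_n]|\to|[a,b]|$.* By (a), $\pi_s\tilde h$ and $\pi_u\tilde h$ agree at $a_n,b_n$, hence at $a,b$, so $a,b$ lie in one center leaf. Following $[a,b]$, the leaf of $a_n$ runs close to it and reaches a point $b_n'$ near $b$ along an arc of length tending to $|[a,b]|$. This leaf meets a chart at $b$ in only one center plaque, so $b_n$ and $b'_n$ lie in the same plaque and their distance along it tends to $0$.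

If $\ell(\kappa)$ did not exist, there would be center arcs with endpoints $x_n,x'_n$, $|x_n-x'_n|\le\kappa$, and lengths tending to $\infty$. After integer translations and passage to a subsequence both endpoints converge, and the remark bounds the lengths, a contradiction.

**Proof of (c): fibers.** Let $A$ be a center arc whose endpoints have equal $\tilde h$-image. Then the endpoints of $\tilde f^nA$ have equal $\tilde h$-image, so they are at distance at most $\kappa:=2\|\tilde h-\mathrm{id}\|_\infty$, and $|\tilde f^nA|\le\ell(\kappa)$. So $|\lambda_c|^n\operatorname{diam}\tilde h(A)=\operatorname{diam}\tilde h(\tilde f^nA)$ is bounded in $n\ge0$, and $\tilde h$ is constant on $A$. Thus a fiber, which lies in one center leaf, contains the center arc between any two of its points. It is compact since $\tilde h$ is proper. So it is a compact arc or a point, of length $\le C_0:=\ell(\kappa)$. A continuous map from a line onto a line with connected fibers is monotone. $\square$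

## 5. Moving along strong leaves, and the lift of Haar measure

Let $I_y$ be the fiber of $h$ (or of $\tilde h$) over $y$. The covering map sends $\tilde h^{-1}(\tilde y)$ bijectively onto $h^{-1}(y)$, because $\tilde h(x+v)=\tilde h(x)+v$.

For $\tau\in\mathbb R$ let $\Gamma(x,\tau)$ be the unique point of $\tilde W^u(x)$ with $\pi_u\tilde h(\Gamma(x,\tau))=\pi_u\tilde h(x)+\tau$. Let $T^s_d(x)$ be the unique point of $\tilde W^s(x)$ with $\tilde h(T^s_dx)=\tilde h(x)+de_s$. By monotone solving in signed arc length both are jointly continuous. They are $\mathbb Z^3$-equivariant, and they are flows in $\tau$, resp. $d$. Since $u$-leaves lie in $cu$-leaves, $\pi_s\tilde h$ is constant on them, so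
$$\tilde h(\Gamma(x,\tau))=\tilde h(x)+\tau e_u+D(x,\tau)e_c,$$
with $D$ continuous and $\mathbb Z^3$-periodic in $x$. Put $C_D(\tau_0)=\sup_{|\tau|\le\tau_0}|D|<\infty$. The function $D$ measures how far the $\tilde h$-image of a $u$-leaf is from a straight line. For $s$-leaves there is no such defect, by Lemma 4(b). From $\tilde f\Gamma(x,\tau)=\Gamma(\tilde fx,\lambda_u\tau)$,
$$D(\tilde fx,\lambda_u\tau)=\lambda_cD(x,\tau). \tag{2}$$
Orient center leaves so that $\pi_c\tilde h$ is nondecreasing, and write $<$ for the order. If $x,y$ lie in one center leaf and $\pi_c\tilde h(x)<\pi_c\tilde h(y)$, then $x<y$.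

**Lemma 5.** The set $\{y\in\mathbb T^3: I_y\text{ is nondegenerate}\}$ is Borel and $m$-null, and it meets each line parallel to $e_c$ in a countable set. There is exactly one probability measure $\mu_0$ on $\mathbb T^3$ with $h_*\mu_0=m$.

*Proof.* The sets $\{y:\operatorname{diam}I_y\ge1/n\}$ are closed (take limits of points of $I_{y_k}$), so their union $N$ is Borel. The nondegenerate fibers in a center leaf are disjoint nondegenerate arcs in a line, hence countably many. By Fubini $m(N)=0$. Existence: write $m$ as a weak limit of finite atomic probabilities, lift each atom to a point of its fiber ($h$ is onto), and take a weak limit. Uniqueness: if $h_*\mu=m$ and $B$ is closed, then $h^{-1}(h(B))\setminus B\subset h^{-1}(N)$, which is $\mu$-null. So $\mu(B)=m(h(B))$ is determined. $\square$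

## 6. The center direction expands on average

Let $\varphi=\log\|Df|_{E^c}\|$, $\varphi_*(y)=\min_{I_y}\varphi$, $\varphi^*(y)=\max_{I_y}\varphi$. Since $\{\varphi_*\le a\}=h\{\varphi\le a\}$ and $\{\varphi^*\ge a\}=h\{\varphi\ge a\}$ are closed, $\varphi_*$ is lower and $\varphi^*$ upper semicontinuous. They agree $m$-a.e. by Lemma 5, and $\varphi_*\circ h\le\varphi\le\varphi^*\circ h$, so
$$\int\varphi_*\,dm=\int\varphi^*\,dm=\int\varphi\,d\mu_0 .$$

**Lemma 6.** $\int\varphi\,d\mu_0\ge\log|\lambda_c|>0$.

*Proof.* We compare small center arcs with their large images, averaging over $m$ so that no distortion estimate is needed.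

**Step 1: the arcs.** For $y\in\mathbb R^3$ let $C_\varepsilon(y)=\tilde h^{-1}(y+[-\varepsilon,\varepsilon]e_c)$, a compact center arc with $\tilde fC_\varepsilon(y)=C_{|\lambda_c|\varepsilon}(Ly)$. Its length is periodic in $y$. It is upper semicontinuous: if $y_n\to y$, limits of the endpoints of $C_\varepsilon(y_n)$ lie in $C_\varepsilon(y)$, and lengths converge by the remark in the proof of Lemma 4(c). It is bounded below by a positive constant depending on $\varepsilon$ (the endpoints have $\tilde h$-images at distance $2\varepsilon|e_c|$, and $\tilde h$ is uniformly continuous) and above by Lemma 4(c). Let $|C_1(y)|\ge a_1>0$ and $|C_2(y)|\le a_2$. The function $y\mapsto\max_{C_\varepsilon(y)}\varphi$ is also upper semicontinuous, by taking limits of points.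

**Step 2: the mean length of small arcs.** Let $\varepsilon\le1$. A point $z$ belongs to $C_\varepsilon(y+te_c)$ only if $|\pi_c(\tilde hz-y)-t|\le\varepsilon$, a set of $t$ of measure at most $2\varepsilon$. For $|t|\le1$, $C_\varepsilon(y+te_c)\subset C_2(y)$. By Fubini $\int_{-1}^1|C_\varepsilon(y+te_c)|\,dt\le2\varepsilon a_2$. Integrating over $y$ and using invariance of $m$, $\int|C_\varepsilon|\,dm\le\varepsilon a_2$.

**Step 3: comparison.** Put $\varepsilon_j=|\lambda_c|^{-j}$. By Jensen $\int\log|C_{\varepsilon_n}|\,dm\le-n\log|\lambda_c|+\log a_2$. Since $\tilde f^nC_{\varepsilon_n}(y)=C_1(L^ny)$ has length at least $a_1$, since $\tilde f^kC_{\varepsilon_n}(y)=C_{\varepsilon_{n-k}}(L^ky)$, and since $|\tilde f(B)|\le|B|e^{\max_B\varphi}$ for center arcs $B$,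
$$n\log|\lambda_c|+\log\frac{a_1}{a_2}\le\int\log\frac{|\tilde f^nC_{\varepsilon_n}(y)|}{|C_{\varepsilon_n}(y)|}\,dm(y)\le\sum_{k=0}^{n-1}\int\max_{C_{\varepsilon_{n-k}}(L^ky)}\varphi\,dm(y)=\sum_{j=1}^n\int\max_{C_{\varepsilon_j}(y)}\varphi\,dm(y),$$
where the last equality uses that $L$ preserves $m$. As $j\to\infty$, $C_{\varepsilon_j}(y)\downarrow I_y$, so $\max_{C_{\varepsilon_j}(y)}\varphi\downarrow\varphi^*(y)$, boundedly, and the integrals tend to $\int\varphi^*dm$. Divide by $n$ and let $n\to\infty$. $\square$

## 7. A commuting map that only slides points inside fibers is the identity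

We first record what commutation with $f$ gives.

**Invariance of the bundles.** Let $g\in\mathcal C^1(f)$. The bundles $Dg(E^s),Dg(E^c),Dg(E^u)$ form a $Df$-invariant splitting. Since $Dg$ changes norms by bounded factors, the inequalities of Section 2 hold for it with a suitable multiple of $N$. A dominated splitting with given dimensions is unique, so $Dg$ preserves $E^s,E^c,E^u$. By unique integrability $g$ maps leaves of $W^s$ to leaves of $W^s$ and leaves of $W^u$ to leaves of $W^u$. Since $L_g$ commutes with $L$, which has simple eigenvalues, $L_g$ preserves each $E^*_L$.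

**Proposition 7.** If $g\in\mathcal C^1(f)$ is homotopic to $\mathrm{id}$ and $hg=h$, then $g=\mathrm{id}$.

By Proposition 1 this makes $g\mapsto t_g$ injective on $K$ and proves item 1 of Theorem 3.

*A first attempt.* Suppose $g\ne\mathrm{id}$ moves a point $x$, and let $y=h(x)$. Then $x$ and $g(x)$ are different points of $I_y$, so $I_y$ is a nondegenerate arc. All its images $f^kI_y=I_{L^ky}$ have length $\le C_0$, so $\sum_{k<n}\varphi_*(L^ky)\le\log(C_0/|I_y|)$ for all $n$. If the averages $\frac1n\sum_{k<n}\varphi_*(L^ky)$ converged to $\int\varphi_*\,dm\ge\log|\lambda_c|$, we would have a contradiction. But Birkhoff's theorem gives this only for $m$-almost every $y$, and by Lemma 5 the points with nondegenerate fiber form a null set. In the example of Section 2 the fixed point $y=h(0)$ of $L$ has $\varphi_*(y)\le\varphi(0)=\log(|\lambda_c|(1-a))<0$, and its fiber is indeed nondegenerate. So the argument must use $g$ more seriously.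

What $g$ gives is that its fixed set is saturated by $u$-leaves (Step 1 below). One moved point therefore gives a whole $u$-leaf of moved points, hence a curve of nondegenerate fibers, over the points $\tilde h(x)+\tau e_u+D(x,\tau)e_c$. If $D(x,\cdot)$ vanished, $L^k$ would stretch this curve to long straight segments in direction $e_u$, which equidistribute, and averaging in $\tau$ would replace Birkhoff's theorem. For a bent curve, unique ergodicity of the linear flow does not apply. The idea is to straighten the curve by topology: project everything along $s$-leaves to one $cu$-leaf. There a moved curve and its integer translates are graphs that cannot cross without coinciding, and a function whose translates by a dense set of vectors do not cross it is affine.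

*Proof of Proposition 7.* By (1) with $L_g=I$ and $t\in\mathbb Z^3$, we can choose the lift with $\tilde h\tilde g=\tilde h$. It commutes with $\mathbb Z^3$. If $\tilde g\tilde f=\tilde f\tilde g+v$, applying $\tilde h$ gives $L\tilde h=L\tilde h+v$, so $v=0$ and $\tilde g\tilde f=\tilde f\tilde g$. Let $\Phi=\mathrm{Fix}(\tilde g)$, which is closed, and $U=\mathbb R^3\setminus\Phi$. Both are invariant under $\tilde f$ and $\mathbb Z^3$. Suppose $U\ne\emptyset$.

**Step 1: $\Phi$ and $U$ are saturated by $\tilde W^u$ and $\tilde W^s$.** If $x\in\Phi$ and $y\in\tilde W^u(x)$, then $\tilde gy\in\tilde W^u(\tilde gx)=\tilde W^u(x)$ and $\pi_u\tilde h(\tilde gy)=\pi_u\tilde h(y)$, so $\tilde gy=y$ by Lemma 4(a). The same works for $s$ with $\pi_s\tilde h$. Complements of saturated sets are saturated.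

**Step 2: the shape of $U$ on center leaves.** As $\tilde g$ preserves every fiber of $\tilde h$, points of $U$ lie in nondegenerate fibers, of which a center leaf contains only countably many. So on each component of $U\cap F$, $F$ a center leaf, $\tilde h$ is continuous with countable image in a line, hence constant. Fibers are compact. So for $x\in U$ the component of $x$ in $U\cap F$ is a bounded open arc $J(x)=(e_-,e_+)$ with $e_\pm\in\Phi$, and $[e_-,e_+]$ lies in one fiber.

**Step 3: projection to one $cu$-leaf.** The purpose is to see moved points as graphs in a plane. Fix a $cu$-leaf $\mathcal C$ and let $p(x)=\tilde W^s(x)\cap\mathcal C$, a continuous map. By Lemma 4(b), $\pi_u\tilde h$ and $\pi_c\tilde h$ are constant on $s$-leaves, so $p$ preserves both. Let $F_\tau=\mathcal C\cap\{\pi_u\tilde h=\tau\}$, the center leaves in $\mathcal C$. The map $F_0\times\mathbb R\to\mathcal C$, $(y,\tau)\mapsto\Gamma(y,\tau)$, is a homeomorphism taking $F_0\times\{\tau\}$ to $F_\tau$. Its inverse is $x\mapsto(\Gamma(x,-\pi_u\tilde hx),\pi_u\tilde hx)$.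

For every center leaf $F$ and every $\tau$, $\Gamma(\cdot,\tau)$ maps $F$ homeomorphically onto a center leaf: on the image $\pi_s\tilde h$ and $\pi_u\tilde h$ are constant, and the inverse is $\Gamma(\cdot,-\tau)$. So it is monotone. If $x,y\in F$ and $\pi_c\tilde h(y)-\pi_c\tilde h(x)>2C_D(|\tau|)$, then $\pi_c\tilde h\Gamma(y,\tau)>\pi_c\tilde h\Gamma(x,\tau)$. So it preserves order. Also $p$ maps each center leaf homeomorphically onto some $F_\tau$, with inverse the projection along $s$-leaves to the original $cu$-leaf. It preserves $\pi_c\tilde h$, hence the order. By Step 1 all these maps respect $\Phi$ and $U$.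

For $x\in\mathbb R^3$ put
$$c_x(\tau)=p\big(\Gamma(x,\tau-\pi_u\tilde h(x))\big)\in F_\tau,\qquad\gamma_x(\tau)=\pi_c\tilde h(c_x(\tau))=\pi_c\tilde h(x)+D\big(x,\tau-\pi_u\tilde h(x)\big).$$
In the coordinates $\mathcal C\cong F_0\times\mathbb R$, $c_x$ is the graph of a continuous function of $\tau$ with values in $F_0\cong\mathbb R$, and the order on $F_\tau$ is the order of $F_0$. For $x\in U$ with $J(x)=(e_-,e_+)$, the points $x,e_\pm$ have the same $\pi_u\tilde h$, and $p\circ\Gamma(\cdot,\tau-\pi_u\tilde h(x))$ is an order-preserving homeomorphism from the center leaf of $x$ onto $F_\tau$ respecting $\Phi$ and $U$. So the component of $U\cap F_\tau$ containing $c_x(\tau)$ is $(c_{e_-}(\tau),c_{e_+}(\tau))$.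

**Step 4: moved curves that meet coincide for $\gamma$.** *If $x,x'\in U$ and $c_x(\tau_0)=c_{x'}(\tau_0)$ for some $\tau_0$, then $\gamma_x=\gamma_{x'}$.* The set of $\tau$ with $c_{e_-}(\tau)<c_{x'}(\tau)<c_{e_+}(\tau)$ is open and contains $\tau_0$. Its complement is $\{c_{x'}<c_{e_-}\}\cup\{c_{x'}>c_{e_+}\}$, because equality is impossible: $c_{x'}(\tau)\in U$ and $c_{e_\pm}(\tau)\in\Phi$. So the complement is open too, and it is empty since $\mathbb R$ is connected. For all $\tau$ the points $c_x(\tau),c_{x'}(\tau)$ lie in the same component of $U\cap F_\tau$, where $\tilde h$ is constant.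

**Step 5: $D(x,\cdot)\equiv0$ for $x\in U$.** For $v\in\mathbb Z^3$ we have $x+v\in U$, and by periodicity of $D$, $\gamma_{x+v}(\tau)=\gamma_x(\tau-v_u)+v_c$. Suppose $\gamma_{x+v}-\gamma_x$ took both signs strictly. Since $\pi_c\tilde h$ is nondecreasing on $F_\tau$, the order between $c_{x+v}$ and $c_x$ would change, so by the intermediate value theorem $c_{x+v}(\tau_0)=c_x(\tau_0)$ for some $\tau_0$. Then $\gamma_{x+v}=\gamma_x$ by Step 4, a contradiction. So for $(\sigma,\kappa)$ in the dense set $\{(v_u,v_c)\}$, the function
$$\tau\mapsto\gamma_x(\tau-\sigma)+\kappa-\gamma_x(\tau)$$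
does not take both signs strictly. Taking both signs strictly is an open condition on $(\sigma,\kappa)$, so it fails for all $(\sigma,\kappa)\in\mathbb R^2$. If $\gamma_x(\tau-\sigma)-\gamma_x(\tau)$ were not constant in $\tau$, some $\kappa$ with $-\kappa$ strictly between two of its values would give both signs. So for every $\sigma$ it is a constant $c(\sigma)$. The function $c$ is continuous and additive, hence linear, and $\gamma_x$ is affine. Since $D(x,0)=0$, $D(x,\tau)=k(x)\tau$.

By (2), $\lambda_uk(\tilde fx)=\lambda_ck(x)$ on $U$, and $|k|\le C_D(1)$ on $U$. As $U$ is $\tilde f$-invariant, $|k(x)|=|\lambda_c/\lambda_u|^n|k(\tilde f^{-n}x)|\le|\lambda_c/\lambda_u|^nC_D(1)\to0$. So $k\equiv0$.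

**Step 6: contradiction with Lemma 6.** Let $x\in U$, $J(x)=(e_-,e_+)$, $A_\tau=\Gamma([e_-,e_+],\tau)$ for $\tau\in[0,1]$. By Step 3, $A_\tau$ is the closure of the component of $U\cap$(center leaf) containing $\Gamma(x,\tau)$. By Steps 2 and 5 it lies in the fiber over $y_\tau:=\tilde h(x)+\tau e_u$. By continuity and compactness $|A_\tau|\ge|\Gamma(e_+,\tau)-\Gamma(e_-,\tau)|\ge\delta_0>0$ on $[0,1]$. The arc $\tilde f^kA_\tau$ lies in the fiber over $L^ky_\tau$, so its length is $\le C_0$. Since $|\tilde f(B)|\ge|B|e^{\min_B\varphi}$ for center arcs $B$,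
$$\sum_{k=0}^{n-1}\varphi_*(L^ky_\tau)\le\log\frac{|\tilde f^nA_\tau|}{|A_\tau|}\le\log\frac{C_0}{\delta_0}\qquad(\tau\in[0,1]).$$
Integrate over $\tau\in[0,1]$. The distribution $m_k$ of $L^ky_\tau$ mod $\mathbb Z^3$ is uniform on a segment of direction $e_u$ and length $|\lambda_u|^k|e_u|$. So $m_k\to m$ weakly by unique ergodicity of the linear flow. As $\varphi_*$ is bounded and lower semicontinuous, $\liminf_k\int\varphi_*\,dm_k\ge\int\varphi_*\,dm$. Hence
$$\int\varphi_*\,dm\le\liminf_n\frac1n\sum_{k=0}^{n-1}\int\varphi_*\,dm_k\le\lim_n\frac1n\log\frac{C_0}{\delta_0}=0,$$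
which contradicts Lemma 6. So $U=\emptyset$ and $g=\mathrm{id}$. $\square$

## 8. Units commuting with $L$

Let $Z(L)$ be the centralizer of $L$ in $GL(3,\mathbb Z)$. For $B\in Z(L)$ let $\kappa_*(B)$ be its eigenvalue on $E^*_L$ and $\chi_*(B)=\log|\kappa_*(B)|$. In the example of Section 1, $I+L$ has $\kappa_*=1+\lambda_*$ and $\chi_s<0$, $\chi_c<0<\chi_u$.

**Lemma 8.** The map $B\mapsto(\chi_s,\chi_c,\chi_u)(B)$ embeds $Z(L)/\{\pm I\}$ as a discrete subgroup of the plane of vectors with zero sum. So $Z(L)/\{\pm I\}\cong\mathbb Z^j$ with $j\le2$. On a subgroup of $Z(L)$ isomorphic to $\mathbb Z^2$ any two of $\chi_s,\chi_c,\chi_u$ are linearly independent, and any two of them take any prescribed pair of strict signs on some element. Moreover $\chi_*(B)=0$ for a single $*$ already implies $B=\pm I$.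

*Proof.* By irreducibility $\mathbb Q^3$ is cyclic for $L$, so $Z(L)\subset\mathbb Q[L]$, which is a field. The sum of the $\chi_*$ is $\log|\det B|=0$. If $\chi_*(B)=0$, then $\kappa_*(B)=\pm1$, so $B\mp I$ is a noninvertible element of the field, that is, $B=\pm I$. If the $\chi_*(B)$ lie in a bounded set, there are finitely many possible characteristic polynomials (integer coefficients, bounded roots), hence finitely many values of $\kappa_s(B)$. Since $B\mapsto\kappa_s(B)$ is an embedding of the field $\mathbb Q[L]$ in $\mathbb R$, there are finitely many such $B$. So the image is discrete, and a discrete subgroup of a plane is $\cong\mathbb Z^j$, $j\le2$. A subgroup isomorphic to $\mathbb Z^2$ is torsion free, so it does not contain $-I$ and embeds as a discrete group of rank two, a lattice spanning the plane. Any two of the three coordinates are independent linear functionals on the plane, and each prescribed pair of signs defines an open cone, which contains lattice points. $\square$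

## 9. Commuting maps with independent linear part force rigidity

**Proposition 9.** Suppose $g\in\mathcal C^1(f)$ and $\langle L,L_g\rangle\cong\mathbb Z^2$. Then $f$ is Anosov, every $f$-invariant probability measure has exponents $\log|\lambda_*|$ along $E^*$, $*=s,c,u$, and $h$ is a homeomorphism such that $h,h^{-1}$ are $(1-\varepsilon)$-Hölder for every $\varepsilon\in(0,1)$.

Let $\alpha(a)=f^{a_1}g^{a_2}$ for $a\in\mathbb Z^2$, and $L_a=L^{a_1}L_g^{a_2}$. The map $a\mapsto L_a$ is a surjection of $\mathbb Z^2$ onto a group isomorphic to $\mathbb Z^2$, hence injective. Write $\chi_*(a),\kappa_*(a)$ for $\chi_*(L_a),\kappa_*(L_a)$.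

The exponents of $\mu_0$ are the ones we hope to control, but $\alpha$ may have other invariant measures. For instance, at a point $p$ fixed by all $\alpha(a)$, the measure $\delta_p$ is invariant and $h_*\delta_p$ has nothing to do with $m$. The idea is to transport an invariant measure along $s$- and $u$-leaves: far transport, averaged, brings every measure to $\mu_0$, and $\alpha$ acts on the transport distance by a scaling. In logarithmic scale this scaling is a translation by $\chi_s$ or $\chi_u$, and using both directions forces the exponents to agree.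

**Step 1: $u$-leaves are mapped to straight lines, i.e. $D\equiv0$.** By Lemma 8 choose $a$ with $\chi_u(a)<0<\chi_c(a)$, and let $b$ be a lift of $\alpha(a)$. By (1), $\tilde hb=L_a\tilde h+t$ for some $t\in\mathbb R^3$. Since $b$ preserves $\tilde W^u$, $b\Gamma(x,\tau)=\Gamma(bx,\kappa_u(a)\tau)$, and comparing $c$-coordinates of the $\tilde h$-images, $D(bx,\kappa_u(a)\tau)=\kappa_c(a)D(x,\tau)$. Iterating, for $n$ so large that $|\kappa_u(a)^n\tau|\le1$,
$$|D(x,\tau)|=e^{-n\chi_c(a)}|D(b^nx,\kappa_u(a)^n\tau)|\le e^{-n\chi_c(a)}C_D(1)\to0 .$$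
So $T^u_d:=\Gamma(\cdot,d)$ satisfies $\tilde hT^u_d=\tilde h+de_u$. Both $T^s$ and $T^u$ descend to continuous flows on $\mathbb T^3$ with $hT^i_d=h+de_i$. By (1) and invariance of the foliations,
$$\alpha(a)T^i_d=T^i_{\kappa_i(a)d}\,\alpha(a),\qquad i=s,u. \tag{3}$$

**Step 2: all $\alpha$-invariant measures have the same exponents.** Fix $*\in\{s,c,u\}$ and let $\psi_a=\log\|D\alpha(a)|_{E^*}\|$. As $E^*$ is a line bundle, $\psi_{a+b}=\psi_a\circ\alpha(b)+\psi_b$. So for an $\alpha$-invariant probability $\mu$, $l_\mu(a)=\int\psi_a\,d\mu$ is additive in $a$. The measure $\mu_0$ is $\alpha$-invariant: $h_*\alpha(a)_*\mu_0$ is the image of $m$ under an affine automorphism, hence $m$, and Lemma 5 gives $\alpha(a)_*\mu_0=\mu_0$. We claim $l_\mu=l_{\mu_0}$.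

Restrict to $a\in2\mathbb Z^2$, so that $\kappa_i(a)>0$. Let $i\in\{s,u\}$, $\mu_d=(T^i_d)_*\mu$, and $F_a(d)=\int\psi_a\,d\mu_d$, a bounded continuous function on $[0,\infty)$ with $F_a(0)=l_\mu(a)$. By (3) and invariance of $\mu$, $\alpha(b)_*\mu_d=\mu_{\kappa_i(b)d}$, so $F_{a+b}(d)=F_a(\kappa_i(b)d)+F_b(d)$. Put $G_a(t)=F_a(e^t)-l_\mu(a)$. Then $G_a(t)\to0$ as $t\to-\infty$ and $G_{a+b}(t)=G_a(t+\chi_i(b))+G_b(t)$. Since $a+b=b+a$,
$$G_a(t+\chi_i(b))-G_a(t)=G_b(t+\chi_i(a))-G_b(t).$$
Integrate over $t\in[-S,T]$. The left side is $\int_T^{T+\chi_i(b)}G_a-\int_{-S}^{-S+\chi_i(b)}G_a$, and the last integral tends to $0$ as $S\to\infty$. The right side is treated the same way. Hence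
$$\int_T^{T+\chi_i(b)}G_a=\int_T^{T+\chi_i(a)}G_b\qquad\text{for all }T. \tag{4}$$

Now look at large distances. Under $h$, the measures $\frac1R\int_0^R\mu_d\,dd$ project to the averages over $d\in[0,R]$ of the translates of $h_*\mu$ by $de_i$, and these converge to $m$ by unique ergodicity. So every weak limit point projects to $m$ and equals $\mu_0$ by Lemma 5. Therefore $\frac1R\int_0^RF_a\to l_{\mu_0}(a)$. We need the same for averages in logarithmic scale. With $\Psi(x)=\int_0^xF_a$ and $X=e^R$, integration by parts gives
$$\frac1R\int_0^RF_a(e^t)\,dt=\frac1{\log X}\int_1^XF_a(x)\frac{dx}x=\frac1{\log X}\Big(\frac{\Psi(X)}X-\Psi(1)+\int_1^X\frac{\Psi(x)}x\,\frac{dx}x\Big)\to l_{\mu_0}(a),$$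
because $\Psi(x)/x\to l_{\mu_0}(a)$. So $\frac1R\int_0^RG_a(t)\,dt\to M_a:=l_{\mu_0}(a)-l_\mu(a)$. Averaging (4) over $T\in[0,R]$ and letting $R\to\infty$ gives
$$\chi_i(b)M_a=\chi_i(a)M_b\qquad(a,b\in2\mathbb Z^2).$$
Since $\chi_i(b)\ne0$ for $b\ne0$, the additive function $M$ is a multiple of $\chi_i$ on $2\mathbb Z^2$. This holds for $i=s$ and for $i=u$, and $\chi_s,\chi_u$ are independent. So $M=0$ on $2\mathbb Z^2$, and by additivity on $\mathbb Z^2$.

**Step 3: all $f$-invariant measures have the same exponents.** Let $\psi_f=\log\|Df|_{E^*}\|$, $\psi_g=\log\|Dg|_{E^*}\|$. The set of $f$-invariant probabilities maximizing $\int\psi_f$ is nonempty, compact and convex. It is $g_*$-invariant: if $\nu$ is $f$-invariant, so is $g_*\nu$, and $\psi_f\circ g-\psi_f=\psi_g\circ f-\psi_g$ gives $\int\psi_f\,d(g_*\nu)=\int\psi_f\,d\nu$. By Krylov–Bogolyubov averaging it contains a $g$-invariant element, which is then $\alpha$-invariant. By Step 2 the maximum is $l^*:=\int\psi_f\,d\mu_0$. The same holds for the minimum. Therefore $\frac1n\log\|Df^n|_{E^*}\|\to l^*$ uniformly: otherwise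 a weak limit of empirical measures along orbit pieces of length tending to $\infty$ would be an $f$-invariant measure with a different integral. Likewise $\frac1n\log\|Df^{-n}|_{E^*}\|\to-l^*$ uniformly.

**Step 4: $l^*=\log|\lambda_*|$, and $f$ is Anosov.** We count how many arcs of standard size fit in an image arc.

For $u$: the arcs $\Gamma(x,[0,1])$ have lengths in some $[c_1,C_1]$ with $0<c_1\le C_1$, by continuity and periodicity. The $\tilde f^n$-image is a $u$-arc of $\pi_u\tilde h$-extent $|\lambda_u|^n$, so its length lies between $c_1\lfloor|\lambda_u|^n\rfloor$ and $C_1(|\lambda_u|^n+1)$. By Step 3 it is also $e^{n(l^u+o(1))}$. So $l^u=\log|\lambda_u|$. The same argument works for $s$ with $f^{-1}$ and arcs of $T^s$.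

For $c$: use the arcs $B(y)=\tilde h^{-1}([y,y+e_c])$. Their lengths lie in some $[c_1,C_1]$, $c_1>0$, by uniform continuity of $\tilde h$ and Lemma 4(c). The arc $\tilde f^nB(y)$ is the $\tilde h$-preimage of a segment of $\pi_c$-extent $|\lambda_c|^n$. It is covered by at most $|\lambda_c|^n+1$ arcs of the form $B(\cdot)$, and it contains at least $\frac12|\lambda_c|^n-1$ pairwise disjoint ones, namely those over every second unit subsegment (arcs over adjacent subsegments may share a fiber). So $l^c=\log|\lambda_c|$.

As $l^c,l^u>0$, the uniform convergence in Step 3 shows that $E^c$ and $E^u$, hence $E^c\oplus E^u$, are uniformly expanded. So $f$ is Anosov. By the same uniform convergence every point, hence every $f$-invariant probability, has exponents $\log|\lambda_*|$ along $E^*$. A nondegenerate fiber arc would have unbounded length under $\tilde f^n$, while the image fibers have length $\le C_0$. So $\tilde h$ is injective and proper, and $h$ is a homeomorphism. It maps $s$-, $c$-, $u$-leaves onto the corresponding lines, by Lemma 4(b), (c) and Step 1.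

**Step 5: leaf lengths compared with linear lengths.** Let $\ell_*(x,d)$ be the length of the arc of the $*$-leaf of $x\in\mathbb R^3$ from $x$ to $\tilde h^{-1}(\tilde h(x)+de_*)$. It is continuous in $(x,d)$ and periodic in $x$. Let $\Lambda>1$ be the largest of the numbers $|\lambda_*|^{\pm1}$. By compactness $\ell_*(x,d)\in[c_1,C_1]$ for $1\le|d|\le\Lambda$, with $c_1>0$. By Steps 3 and 4, for each $\eta>0$,
$$C_\eta^{-1}e^{-\eta|n|}|\lambda_*|^n\le\|Df^n|_{E^*}\|\le C_\eta e^{\eta|n|}|\lambda_*|^n,\qquad n\in\mathbb Z.$$
For $0<|d|<1$ let $n$ have least $|n|$ with $|\lambda_*|^n|d|\in[1,\Lambda]$ ($n\ge0$ for $c,u$ and $n\le0$ for $s$). It exists because each step multiplies by a factor in $(1,\Lambda]$. The $\tilde f^n$-image of the arc has length $\ell_*(\tilde f^nx,\lambda_*^nd)\in[c_1,C_1]$. So $\ell_*(x,d)$ lies between constant multiples of $|\lambda_*|^{-n}e^{-\eta|n|}$ and $|\lambda_*|^{-n}e^{\eta|n|}$. Here $|\lambda_*|^{-n}\in[|d|/\Lambda,|d|]$, and $|n|\,|\log|\lambda_*||\le\log\Lambda+\log(1/|d|)$ gives $e^{\eta|n|}\le C|d|^{-\eta/|\log|\lambda_*||}$. With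 $\eta'=\eta/\min_*|\log|\lambda_*||$,
$$c\,|d|^{1+\eta'}\le\ell_*(x,d)\le C\,|d|^{1-\eta'}\qquad(0<|d|<1). \tag{5}$$

**Step 6: $h^{-1}$ is Hölder.** If $y'=y+\sum_*a_*e_*$ with $|a_*|<1$, move successively along the $s$-, $c$-, $u$-directions. By (5) $d(\tilde h^{-1}y,\tilde h^{-1}y')\le\sum_*C|a_*|^{1-\eta'}$, which is at most a constant times $|y-y'|^{1-\eta'}$.

**Step 7: $h$ is Hölder.** We first show that nearby points $x,x'$ are joined by an $s$-, a $c$- and a $u$-arc, each of length $\le C\,d(x,x')$. In a small chart let $z$ be the intersection of the $u$-plaque of $x'$, a graph $(s,c)=\xi(u)$, with the $cs$-plaque of $x$, a graph $u=\psi(s,c)$, where $\xi,\psi$ are $\delta$-Lipschitz with small $\delta$. Then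
$$|u(z)-u(x')|\le|u(x)-u(x')|+\delta\big(|(s,c)(x')-(s,c)(x)|+\delta|u(z)-u(x')|\big),$$
because $|u(z)-u(x)|\le\delta|(s,c)(z)-(s,c)(x)|$ and $|(s,c)(z)-(s,c)(x')|\le\delta|u(z)-u(x')|$. So $|u(z)-u(x')|\le C\,d(x,x')$. The $u$-arc from $x'$ to $z$ has length $\le C\,d(x,x')$, and $d(x,z)\le C\,d(x,x')$. Inside the $cs$-plaque of $x$, projected to the $(s,c)$-plane, the $s$-plaque of $x$ and the center plaque of $z$ are graphs of small slope over the $s$- and the $c$-axis. The same estimate in two variables gives an $s$-arc and a $c$-arc of length $\le C\,d(x,z)$ joining $x$ to $z$.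

If $d(x,x')$ is small, the $\tilde h$-images of the three arcs are segments of extents $|d_*|<1$ in the directions $e_*$, by uniform continuity of $\tilde h$. The lower bound in (5) gives $|d_*|\le C\,d(x,x')^{1/(1+\eta')}$, hence $d(\tilde hx,\tilde hx')\le C\,d(x,x')^{1/(1+\eta')}$. As $\eta'>0$ is arbitrary, $h$ and $h^{-1}$ are $(1-\varepsilon)$-Hölder for all $\varepsilon\in(0,1)$. $\square$

## 10. Rank one or rank two: proof of Theorem 3

Item 1 follows from Propositions 1 and 7: $g\mapsto t_g$ embeds $K$ in $\mathrm{Fix}(L|_{\mathbb T^3})$, a group of order $|\det(L-I)|$.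

For item 2 let $G=\{L_g:g\in\mathcal C^1(f)\}\subset Z(L)$. The homomorphism $\mathcal C^1(f)\to G$, $g\mapsto L_g$, has kernel $K$, which is finite. The group $G$ contains $L$, which has infinite order, so by Lemma 8 $G/(G\cap\{\pm I\})\cong\mathbb Z^j$ with $j\in\{1,2\}$.

If $j=1$, the image of $L$ in $\mathbb Z$ is nonzero, so $\langle L\rangle$ has finite index in $G$. Then $[\mathcal C^1(f):\langle f\rangle]\le[G:\langle L\rangle]\cdot\#K<\infty$, and $\mathcal C^1(f)$ is virtually trivial. With item 1 this is alternative (i).

If $j=2$, there is $g\in\mathcal C^1(f)$ such that $L,L_g$ are independent in $G/(G\cap\{\pm I\})$. The group $\langle L,L_g\rangle$ is abelian, generated by two elements, and maps onto a group isomorphic to $\mathbb Z^2$, so it is isomorphic to $\mathbb Z^2$. Proposition 9 gives the second alternative of item 2, in particular (ii). $\blacksquare$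

## 11. Translations that attain the bound $|\det(L-I)|$

The bound in item 1 cannot be improved. For every $L$ that is the linear part of a partially hyperbolic DA diffeomorphism, there is a $C^\infty$ partially hyperbolic $f$ with $L_f=L$, virtually trivial $\mathcal C^1(f)$ and $\#K=|\det(L-I)|$.

Let $\Lambda_0=(L-I)^{-1}\mathbb Z^3\supset\mathbb Z^3$, an $L$-invariant lattice with $\#(\Lambda_0/\mathbb Z^3)=|\det(L-I)|$. Let $\beta\ge0$ be a $C^\infty$ bump function supported near $0$ with $\beta=1$ near $0$, and put
$$X(x)=\sum_{\lambda\in\Lambda_0}\beta(x-\lambda)(x-\lambda),\qquad\tilde f(x)=L\big(x+\delta X(x)\big)$$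
with $\delta>0$ small. Since $X$ is $\Lambda_0$-periodic, $\tilde f(x+\lambda)=\tilde f(x)+L\lambda$ for $\lambda\in\Lambda_0$. So $\tilde f$ induces a diffeomorphism $f$ with $L_f=L$. It is $C^1$-close to $L$, which is itself partially hyperbolic, hence it is partially hyperbolic. As $L\lambda-\lambda\in\mathbb Z^3$, $f$ commutes with the $|\det(L-I)|$ translations by $\Lambda_0/\mathbb Z^3$, and item 1 gives $\#K=|\det(L-I)|$. At the fixed point $0$ we have $Df=(1+\delta)L$, so the exponents of $\delta_0$, the point mass at $0$, are $\log|\lambda_*|+\log(1+\delta)\ne\log|\lambda_*|$. So the second alternative of item 2 fails, and $\mathcal C^1(f)$ is virtually trivial. For the matrix of Section 1 this gives an $f$ with exactly three commuting $C^1$ diffeomorphisms homotopic to the identity, the translations by $(j/3,j/3,j/3)$.
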